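# Minimal generators of the ideal of general points in $\mathbb P^1\times\mathbb P^2$

## 1. Points, Hilbert matrices, Betti numbers, difference matrices

Throughout, $\Bbbk$ is an algebraically closed field of any characteristic, $S=\Bbbk[x_0,x_1,y_0,y_1,y_2]$ is the Cox ring of $\mathbb P^1\times\mathbb P^2$ with the $\mathbb Z^2$-grading $\deg x_i=(1,0)$, $\deg y_j=(0,1)$, and $R=\Bbbk[y_0,y_1,y_2]$. We write $\Bbbk[x]_i$ for the forms of degree $i$ in $x_0,x_1$ (zero if $i<0$) and
$$T_z=\frac{(z+1)(z+2)}2\qquad(z\ge -2),$$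
so that $T_{-2}=T_{-1}=0$, $T_0=1$, $T_1=3$, $T_2=6$, $T_3=10$. For $i,j\ge0$, $\dim S_{i,j}=(i+1)T_j$. On $\mathbb Z^2$, $\le$ is the componentwise order, and $(i,j)>(0,0)$ means $(i,j)\ge(0,0)$ and $(i,j)\neq(0,0)$.

**Definition (vanishing ideal).** For a finite set $X\subset\mathbb P^1\times\mathbb P^2$, $I_X\subset S$ is the ideal generated by all bihomogeneous forms vanishing on $X$. Its piece of bidegree $(i,j)$ is written $I_{i,j}$.

*Running example.* Let $X=\{P_1,P_2\}$ with $P_1=([1:0],[1:0:0])$ and $P_2=([0:1],[0:1:0])$. The ideals of the two points are $(x_1,y_1,y_2)$ and $(x_0,y_0,y_2)$. Modulo $y_2$ we intersect two monomial ideals: a monomial lies in both exactly when it is divisible by one of $x_1,y_1$ and by one of $x_0,y_0$. Hence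
$$I_X=(\,y_2,\ y_0y_1,\ x_0y_1,\ x_1y_0,\ x_0x_1\,).$$

**Definition (Hilbert matrix).** $H_X(i,j)=\dim_\Bbbk(S/I_X)_{(i,j)}$, and $H_X(i,j)=0$ if $i<0$ or $j<0$. A set $X$ with $|X|=N$ has a *generic Hilbert matrix* if $H_X(i,j)=\min\{N,(i+1)T_j\}$ for all $i,j\ge0$.

In other words, the $N$ evaluation conditions on $S_{i,j}$ are as independent as the dimension of $S_{i,j}$ allows.

*Example.* In the running example $H_X(0,0)=1$. In every other bidegree $(i,j)>(0,0)$ some monomial in $x_0,x_1,y_0,y_1$ vanishes at $P_2$ and not at $P_1$, and some other one the other way round, so $H_X(i,j)=2$. The Hilbert matrix is generic. Two distinct points with the same first coordinate do not have one: there $H_X(1,0)=1<2$.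

**Definition (general).** A property holds for *general* points (of an irreducible parameter space, such as $(\mathbb P^1\times\mathbb P^2)^N$) if it holds on some dense open subset.

*Example.* Two general points of $\mathbb P^1\times\mathbb P^2$ have distinct first coordinates and distinct second coordinates. Any two such points are moved to $P_1,P_2$ above by $GL_2\times GL_3$.

We use as known: *for every $N\ge1$ there is a dense open subset of $(\mathbb P^1\times\mathbb P^2)^N$ on which $X=\{P_1,\dots,P_N\}$ has a generic Hilbert matrix.*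

**Definition (bigraded Betti numbers).** $\beta_{k,(i,j)}=\dim_\Bbbk\operatorname{Tor}^S_k(S/I_X,\Bbbk)_{(i,j)}$.

We care about $k=1$. Since $\operatorname{Tor}_1^S(S/I,\Bbbk)=I/\mathfrak mI$ with $\mathfrak m=(x_0,x_1,y_0,y_1,y_2)$,
$$\beta_{1,(i,j)}=\dim\frac{I_{i,j}}{S_{1,0}I_{i-1,j}+S_{0,1}I_{i,j-1}},\tag{1}$$
the number of minimal generators of $I_X$ of bidegree $(i,j)$.

*Example.* In the running example $\beta_{1,(0,1)}=\beta_{1,(0,2)}=\beta_{1,(2,0)}=1$, $\beta_{1,(1,1)}=2$, and all other $\beta_{1,(i,j)}$ are $0$.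

**Definition (difference matrix).**
$$DH_X(i,j)=\sum_{a=0}^2\sum_{b=0}^3(-1)^{a+b}\binom2a\binom3bH_X(i-a,j-b),\tag{2}$$
equivalently $\sum DH_X(i,j)s^it^j=(1-s)^2(1-t)^3\sum H_X(i,j)s^it^j$.

Counting dimensions along a minimal free resolution gives $DH_X(i,j)=-\beta_{1,(i,j)}+\beta_{2,(i,j)}-\beta_{3,(i,j)}+\beta_{4,(i,j)}$ for $(i,j)>(0,0)$. So a negative entry announces generators and a positive entry announces syzygies. (This is motivation only; the proof uses (1) and (2).)

*Example.* For $N=2$ and generic Hilbert matrix, $\sum H_X s^it^j=\frac2{(1-s)(1-t)}-1$, so the generating function of $DH_X$ is $2(1-s)(1-t)^2-(1-s)^2(1-t)^3$, i.e.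

| $DH_X$ | $j=0$ | $1$ | $2$ | $3$ |
|---|---|---|---|---|
| $i=0$ | $1$ | $-1$ | $-1$ | $1$ |
| $i=1$ | $0$ | $-2$ | $4$ | $-2$ |
| $i=2$ | $-1$ | $3$ | $-3$ | $1$ |

and zero elsewhere. The negative entries at $(0,1),(0,2),(1,1),(2,0)$ are exactly minus the numbers of generators found above. The entries $-2$ at $(1,3)$ and $-3$ at $(2,2)$ are negative too, but there are no generators there; both lie above the positive entry $4$ at $(1,2)$.

## 2. The Weakened Minimal Resolution Conjecture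

Can one read off the minimal generators of $I_X$, for general $X$, from the number $N$ alone? The example suggests a rule: generators occur at negative entries of $DH_X$ that are not preceded by a positive entry. The paper of Isidora Bailly-Hall, Christine Berkesch, Karina Dovgodko, Sean Guan, Saisudharshan Sivakumar and Jishi Sun, "On virtual resolutions of points in a product of projective spaces", arXiv:2402.12495 (2024), states this as follows.

**Weakened Minimal Resolution Conjecture.** *Let $N\ge2$. There exists a dense open $U\subseteq(\mathbb P^1\times\mathbb P^2)^N$ such that for every $(P_1,\dots,P_N)\in U$ the set $X=\{P_1,\dots,P_N\}$ satisfies:*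

- (W1) *$X$ has a generic Hilbert matrix;*
- (W2) *for every $(i,j)>(0,0)$: $\beta_{1,(i,j)}>0$ if and only if $DH_X(i,j)<0$ and $DH_X(i',j')\le0$ for all $(0,0)\le(i',j')\le(i,j)$ with $(i',j')\ne(0,0)$. Moreover, whenever this condition holds, $\beta_{1,(i,j)}=-DH_X(i,j)$.*

For $N=2$ we have just proved it: general pairs are projectively equivalent to the running example, and the table matches.

The answer is yes for every $N$. For $i\ge0$ put
$$d_i=\min\{j\ge0:(i+1)T_j>N\}.$$
Then $d_i$ is non-increasing in $i$, $d_0\ge1$ (as $T_0=1\le N$), and $(i+1)T_{d_i-1}\le N<(i+1)T_{d_i}$. For $N=2$: $d_0=d_1=1$ and $d_i=0$ for $i\ge2$.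

**Theorem 1.** *The Weakened Minimal Resolution Conjecture holds for every $N\ge2$, over every algebraically closed field. More precisely, for $X$ in a dense open $U$ and with $d=d_i$: $\beta_{1,(i,j)}=0$ for $j\notin\{d,d+1\}$;*
$$\beta_{1,(i,d)}=\begin{cases}(i+1)T_d-N&iT_d\le N\\N-(i-1)T_d&(i-1)T_d\le N\le iT_d\\0&N\le(i-1)T_d;\end{cases}$$
*$\beta_{1,(i,d+1)}=0$ if ($i\ge1$ and $N\le iT_d$) or ($i\ge2$ and $N\le(i-1)T_{d+1}$); otherwise*
$$\beta_{1,(i,d+1)}=\begin{cases}\max\{0,\,2N-(i+1)d(d+2)\}&N\ge iT_{d+1}\\\max\{0,\,4N-3(i+1)T_d-(i-1)T_{d+1}\}&N<iT_{d+1}.\end{cases}$$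

A complement (Theorem 2), which Theorem 1 does not need, is stated and proved in Section 12.

*Check on $N=2$.* $\beta_{1,(0,1)}=3-2$, $\beta_{1,(1,1)}=2-0$, $\beta_{1,(2,0)}=3-2$, $\beta_{1,(3,0)}=0$ because $2\le 2T_0$, and $\beta_{1,(0,2)}=\max\{0,4-3\}=1$.

The plan: two Koszul complexes settle all bidegrees except finitely many, the *critical* ones. At a critical bidegree the statement says that one linear map has maximal rank, and for this it is enough to exhibit one special configuration of points. Building these configurations is the main work.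

## 3. Multiplication by the $x$'s and by the $y$'s

Let $X$ be a tuple of $N$ points $P_k=(p_k,q_k)$ with fixed homogeneous coordinates, and $I=I_X$. Let $\mathrm{ev}:S_{i,j}\to\Bbbk^N$ be evaluation, with kernel $I_{i,j}$ and cokernel $C_{i,j}$. We put $S_{i,j}=0$ if $i<0$ or $j<0$, so then $C_{i,j}=\Bbbk^N$. A form of degree $(a,b)$ acts on $\Bbbk^N$ diagonally by its values, compatibly with $\mathrm{ev}$, hence induces $C_{i,j}\to C_{i+a,j+b}$.

**Lemma 3.** *For $i\ge1$, $j\ge0$ there is an exact sequence*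
$$0\to I_{i-2,j}\to I_{i-1,j}^2\xrightarrow{(x_0,x_1)}I_{i,j}\xrightarrow{\ \delta\ }C_{i-2,j}\to C_{i-1,j}^2,$$
*and $\delta(yF)=y\,\delta(F)$ for $y\in S_{0,1}$.*

*Proof.* The sequence $0\to S_{i-2,j}\to S_{i-1,j}^2\to S_{i,j}\to0$ with maps $c\mapsto(x_1c,-x_0c)$ and $(a,b)\mapsto x_0a+x_1b$ is exact for $i\ge1$ (for $i=1$ it says $S_{1,j}=x_0S_{0,j}\oplus x_1S_{0,j}$). The same formulas on $0\to\Bbbk^N\to(\Bbbk^N)^2\to\Bbbk^N\to0$ give an exact sequence because $(x_0,x_1)\neq(0,0)$ at every point. Evaluation maps the first sequence to the second; the snake lemma gives the claim. Multiplication by $y$ is a morphism of such diagrams, so it commutes with $\delta$. $\square$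

**Lemma 4.** *If $i\ge0$, $j\ge1$ and $C_{i,j-2}=0$, then $S_{0,1}I_{i,j-1}=I_{i,j}$.*

*Proof.* Let $F\in I_{i,j}$. As $j\ge1$, $F=\sum_ly_lF_l$ with $F_l\in S_{i,j-1}$. Since $\mathrm{ev}(F)=0$, the vector $(\mathrm{ev}F_l)_l$ lies in the kernel of $(y_0,y_1,y_2):(\Bbbk^N)^3\to\Bbbk^N$. The Koszul complex of $(y_0,y_1,y_2)$ on $\Bbbk^N$ is exact, because at each point some $y_l\ne0$. So $(\mathrm{ev}F_l)_l$ is the Koszul image of some $w\in(\Bbbk^N)^3$. As $C_{i,j-2}=0$, $w=\mathrm{ev}(G)$ with $G\in S_{i,j-2}^3$. Subtracting from $(F_l)$ the Koszul image of $G$ does not change $\sum y_lF_l=F$, and the new $F_l'$ satisfy $\mathrm{ev}F_l'=0$, i.e. $F'_l\in I_{i,j-1}$. $\square$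

**Lemma 5.** *If $i\ge1$, $d\ge0$ and $C_{i-1,d}=0$, then $I_{i,d+1}=S_{1,0}I_{i-1,d+1}+S_{0,1}I_{i,d}$.*

*Proof.* By Lemma 3, $\delta:I_{i,d}\to C_{i-2,d}$ is onto. Choose $y\in S_{0,1}$ vanishing at no $q_k$. It acts invertibly on $\Bbbk^N$, so the induced map $y:C_{i-2,d}\to C_{i-2,d+1}$ of quotients is onto. Hence for $F\in I_{i,d+1}$ there is $f\in I_{i,d}$ with $\delta(F)=y\,\delta(f)=\delta(yf)$. By Lemma 3 at $(i,d+1)$, $F-yf\in\ker\delta=S_{1,0}I_{i-1,d+1}$. $\square$

## 4. Everything except finitely many critical bidegrees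

In Steps 1–6, $N\ge2$ and $X$ is any tuple with generic Hilbert matrix; its points are then distinct. We write $DH=DH_X$.

**Step 1 (rewriting $DH$ through the ideal).** Let $J(i,j)=\dim I_{i,j}$, zero for negative indices. For $j\ge0$, $i\ge-2$,
$$J(i,j)=\max\{0,(i+1)T_j-N\},$$
and for $i,j\ge-1$, $C_{i,j}=0\iff(i+1)T_j\ge N$. Since $\sum\dim S_{i,j}s^it^j=(1-s)^{-2}(1-t)^{-3}$, the ring itself contributes to (2) only at $(0,0)$. So for $(i,j)\ne(0,0)$
$$-DH(i,j)=\sum_{a,b}(-1)^{a+b}\tbinom2a\tbinom3bJ(i-a,j-b).$$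
Put $D^2J(i,j)=J(i,j)-2J(i-1,j)+J(i-2,j)$. For fixed $j\ge 0$ the function $\max\{0,(i+1)T_j-N\}$ is convex in $i$, so $D^2J\ge0$ for $i,j\ge0$. If $(i+1)T_j>N$, then directly
$$D^2J(i,j)=\begin{cases}(i+1)T_j-N&iT_j\le N\\N-(i-1)T_j&(i-1)T_j\le N\le iT_j\\0&N\le(i-1)T_j.\end{cases}\tag{3}$$
Now fix $i\ge0$ and $d=d_i$. Since $J(i,j)=0$ for $j<d$ and $J$ is non-decreasing in $i$, $J(i-a,j)=0$ for all $a\ge0$, $j<d$.

**Step 2 ($j<d$: nothing there).** $I_{i,j}=0$, so $\beta_{1,(i,j)}=0$. For $(i,j)\ne(0,0)$ all terms in $-DH(i,j)$ vanish, so $DH(i,j)=0$. Thus (W2) holds at $(i,j)$.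

**Step 3 ($j=d$: the first generators).** Note $(i,d)\neq(0,0)$ as $d_0\ge1$. Only $b=0$ contributes, so $-DH(i,d)=D^2J(i,d)\ge0$. As $I_{i,d-1}=0$, formula (1) says that $\beta_{1,(i,d)}$ is the dimension of the cokernel of $I_{i-1,d}^2\to I_{i,d}$. By Lemma 3 this is $J(i,d)-2J(i-1,d)+J(i-2,d)=-DH(i,d)$ (trivially if $i=0$). For nonzero $(i',j')\le(i,d)$ we have $j'\le d\le d_{i'}$, so $DH(i',j')\le0$ by Steps 2 and 3. Hence (W2) holds at $(i,d)$.

**Step 4 ($j\ge d+2$: no generators, and the sign condition agrees).** Here $(i+1)T_{j-2}\ge(i+1)T_d>N$, so $C_{i,j-2}=0$ and $\beta_{1,(i,j)}=0$ by Lemma 4. For (W2) we must show: *if $DH(i,j)<0$, then $DH(i',j')>0$ for some $(0,0)\ne(i',j')\le(i,j)$.* There are two cases.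

*First case: $i=0$ or $j\le d_{i-1}$.* Then $J(i-1,j')=J(i-2,j')=0$ for $j'<j$, so
$$-DH(i,j)=\big[J(i,j)-3J(i,j-1)+3J(i,j-2)-J(i,j-3)\big]-2J(i-1,j)+J(i-2,j).$$
We have $J(i,l)=(i+1)T_l-N$ for $l\ge d$, and $J(i,d-1)=0$. The third difference of a quadratic polynomial is zero. So the bracket is $0$ if $j\ge d+3$. If $j=d+2$, the only discrepancy is at $l=d-1$, where the polynomial has value $(i+1)T_{d-1}-N$, and the bracket equals $(i+1)T_{d-1}-N\le0$. Since $J(i-2,j)\le J(i-1,j)$, we get $-DH(i,j)\le0$, so the hypothesis $DH(i,j)<0$ never occurs.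

*Second case: $i\ge1$ and $j\ge d_{i-1}+1$.* Suppose $DH(i,j)<0$ and all $DH(i',j')\le0$ for nonzero $(i',j')\le(i,j)$. Let
$$G(l)=H_X(i,l)-H_X(i-1,l)\ (=0\text{ for }l<0),\quad G'(l)=G(l)-G(l-1),\quad G''(l)=G'(l)-G'(l-1).$$
Comparing generating functions, $(1-s)(1-t)^2=\frac{(1-s)^2(1-t)^3}{(1-s)(1-t)}$, so $G''(l)=\sum_{i'\le i,\,l'\le l}DH(i',l')$. For $1\le l\le j$, $G''(l)-G''(l-1)=\sum_{i'\le i}DH(i',l)\le0$: the sequence $G''$ is non-increasing on $\{0,\dots,j\}$. As $j-1\ge d_{i-1}\ge d_i$, both $H_X(i,\cdot)$ and $H_X(i-1,\cdot)$ equal $N$ at $j-1$ and $j$, so $G(j-1)=G(j)=0$ and $\sum_{l=0}^jG''(l)=G'(j)=0$. The partial sums of a non-increasing sequence with total $0$ are $\ge0$, so $G'(l)\ge0$ for $0\le l\le j$. But $\sum_{l=0}^jG'(l)=G(j)=0$, so all $G'(l)=0$, and in particular $G(0)=0$: $\min(N,i+1)=\min(N,i)$, that is, $i\ge N$.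

If $i\ge N+1$, then $H_X(i-a,l)=N$ for $a=0,1,2$, $l\ge0$, so $DH(i,\cdot)=0$, contradicting $DH(i,j)<0$. If $i=N$, then $H_X(N,l)-2H_X(N-1,l)+H_X(N-2,l)$ is $N-2N+(N-1)=-1$ for $l=0$, and $0$ for $l\ge1$ because $3(N-1)\ge N$. Hence the row $DH(N,\cdot)$ has generating function $-(1-t)^3$ and $DH(N,1)=3>0$, with $(N,1)\le(N,j)$: a contradiction. So (W2) holds for $j\ge d+2$.

**Step 5 ($j=d+1$, the easy part).** Assume ($i\ge1$ and $N\le iT_d$) or ($i\ge2$ and $N\le(i-1)T_{d+1}$). In the first case $C_{i-1,d}=0$ and Lemma 5 gives $\beta_{1,(i,d+1)}=0$. In the second, $C_{i-2,d+1}=0$, and Lemma 3 gives $I_{i,d+1}=S_{1,0}I_{i-1,d+1}$, so again $\beta_{1,(i,d+1)}=0$. Since $J(\cdot,j')$ vanishes in the relevant range for $j'<d$,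
$$-DH(i,d+1)=D^2J(i,d+1)-3D^2J(i,d).\tag{4}$$
If $i\ge2$ and $N\le(i-1)T_{d+1}$, then $D^2J(i,d+1)=0$ by (3), and (4) is $\le0$. Otherwise $(i-1)T_d\le(i-1)T_{d+1}<N\le iT_d\le iT_{d+1}$, and by (3) the number (4) is
$$(N-(i-1)T_{d+1})-3(N-(i-1)T_d)\le-2(N-(i-1)T_d)<0.$$
So $DH(i,d+1)\ge0$, and (W2) holds.

**Step 6 ($j=d+1$, the critical part).** What remains is $j=d+1$ with
$$d=d_i,\qquad iT_d<N<(i+1)T_d,\qquad(i-1)T_{d+1}<N.\tag{5}$$
Call such $(i,d)$ *critical for $N$*. Then $d\ge1$, since $d=0$ would give $i<N<i+1$. There are finitely many critical pairs, since $i\le iT_d<N$.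

*Example.* Let $N=9$. Here $d_0=3$, $d_1=d_2=2$, $d_i=1$ for $3\le i\le8$, and $d_i=0$ for $i\ge9$. Condition $iT_d<9$ leaves only $(0,3)$ and $(1,2)$, and both are critical.

Let $(i,d)$ be critical. First, for every nonzero $(i',j')\le(i,d+1)$ other than $(i,d+1)$ we have $DH(i',j')\le0$: if $j'\le d$, then $j'\le d_{i'}$ and Steps 2, 3 apply; if $j'=d+1$ and $i'<i$, then $(i'+1)T_d\le iT_d<N$ gives $d_{i'}\ge d+1$, and Steps 2, 3 apply again. Second, by (4), (5) and $J(i-1,d)=J(i-2,d+1)=0$,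
$$-DH(i,d+1)=J(i,d+1)-2J(i-1,d+1)-3J(i,d).$$

**Definition (the spaces $K$ and $L$).** For $i,d\ge0$ and any tuple $X$,
$$K_{i,d}(X)=\Big\{(g_0,g_1,f_0,f_1,f_2)\in I_{i-1,d+1}^2\oplus I_{i,d}^3:\ \sum_kx_kg_k+\sum_ly_lf_l=0\Big\},$$
$$L_{i,d}(X)=\Big\{f\in I_{i,d}^3:\ \sum_ly_lf_l=0\Big\}.$$

*Examples.* (i) Let $X$ be one point, $([1:0],[1:0:0])$. In $K_{1,0}(X)$ we have $g_k\in\langle y_1,y_2\rangle$ and $f_l=c_lx_1$. The relation forces $g_0=0$ and $g_1=-\sum c_ly_l$, so $c_0=0$, and $\dim K_{1,0}(X)=2$. (ii) $L_{0,1}(\emptyset)=\{w\times y:w\in\Bbbk^3\}$ (cross product; this is the Koszul relation), of dimension $3$.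

The space $K_{i,d}(X)$ is the kernel of $\mu:I_{i-1,d+1}^2\oplus I_{i,d}^3\to I_{i,d+1}$, $(g,f)\mapsto\sum x_kg_k+\sum y_lf_l$, and $\dim\operatorname{coker}\mu=\beta_{1,(i,d+1)}$ by (1). So
$$\dim K_{i,d}(X)-\beta_{1,(i,d+1)}=DH(i,d+1).\tag{6}$$
Always $\beta_{1,(i,d+1)}\ge\max\{0,-DH(i,d+1)\}$. If $\dim K_{i,d}(X)\le\max\{0,DH(i,d+1)\}$, then (6) gives the reverse inequality, so $\beta_{1,(i,d+1)}=\max\{0,-DH(i,d+1)\}$, and (W2) holds at $(i,d+1)$ because all earlier entries are $\le0$. Put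
$$n:=d(d+2)=3T_d-T_{d+1},\qquad h:=3(i+1)T_d+(i-1)T_{d+1}.$$

- **Case I**, $N\ge iT_{d+1}$: then $I_{i-1,d+1}=0$, so $K_{i,d}(X)=L_{i,d}(X)$, and $DH(i,d+1)=3J(i,d)-J(i,d+1)=(i+1)n-2N$.
- **Case II**, $N<iT_{d+1}$ (so $i\ge1$): $DH(i,d+1)=(i+1)n-2N+2(iT_{d+1}-N)=h-4N$.

**Step 7 (one tuple is enough).** $K_{i,d}(X)$ is the subspace of the fixed space $S_{i-1,d+1}^2\oplus S_{i,d}^3$ cut out by linear equations whose coefficients are polynomials in the homogeneous coordinates of the points; likewise for $L_{i,d}(X)$. The condition "dimension $\le s$" says that some minor of a given size is nonzero, so it is open. This is upper semicontinuity on $(\mathbb P^1\times\mathbb P^2)^N$.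

**Proposition 6.** *Suppose that for every $(i,d)$ critical for $N$ there is one $N$-tuple $X_0$ (its Hilbert matrix need not be generic) with*
$$\dim L_{i,d}(X_0)\le\max\{0,(i+1)n-2N\}\ \text{(Case I)},\qquad\dim K_{i,d}(X_0)\le\max\{0,h-4N\}\ \text{(Case II)}.$$
*Then the conclusions of Theorem 1 hold for $N$.*

*Proof.* Let $U$ be the intersection of a dense open set of tuples with generic Hilbert matrix with the finitely many nonempty open sets where the inequalities hold. The space $(\mathbb P^1\times\mathbb P^2)^N$ is irreducible, so $U$ is dense and open. On $U$, Steps 2–6 give (W2) everywhere. The formulas for $\beta_{1,(i,d)}$ are Step 3 with (3), and those for $\beta_{1,(i,d+1)}$ are Step 5 and $\max\{0,-DH(i,d+1)\}$ in Cases I, II. $\square$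

**Step 8 (adding and removing points).** We shall often pass between tuples of different size.

**Lemma 7.** *For $i\ge1$, $d\ge0$: $\dim K_{i,d}(X)\ge h-4N$. For $i,d\ge0$: $\dim L_{i,d}(X)\ge(i+1)n-2N$. If equality holds for a tuple, it holds for each of its subtuples. If the space is $0$ for a tuple, it is $0$ for every larger tuple.*

*Proof.* Adding a point $(p,q)$ to $X$ requires the five values $(g_0,g_1,f_0,f_1,f_2)(p,q)$ to vanish. These values satisfy the nontrivial linear relation $\sum x_kg_k+\sum y_lf_l=0$ at $(p,q)$, so at most $4$ conditions are imposed on $K_{i,d}$; in the same way at most $2$ on $L_{i,d}$. For $X=\emptyset$ the maps to $S_{i,d+1}$ are onto, so $\dim K_{i,d}(\emptyset)=2iT_{d+1}+3(i+1)T_d-(i+1)T_{d+1}=h$ and $\dim L_{i,d}(\emptyset)=(i+1)(3T_d-T_{d+1})=(i+1)n$. The first two claims follow. If $X'\subset X$ and equality holds for $X$, then $\dim K_{i,d}(X')\le\dim K_{i,d}(X)+4(|X|-|X'|)=h-4|X'|$, and similarly for $L$. The last claim is clear, as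 the spaces decrease. $\square$

## 5. Splitting over fibers, and linear syzygies of points in the plane

Begin with Case I. The natural special position is to put the points on few fibers $\{p_j\}\times\mathbb P^2$. Let $p_0,\dots,p_i\in\mathbb P^1$ be distinct and let $\ell_0,\dots,\ell_i\in\Bbbk[x]_i$ be the Lagrange basis: $\ell_j(p_{j'})=0$ for $j'\neq j$, $\ell_j(p_j)\ne0$. Every $f\in S_{i,d}^3$ is uniquely $f=\sum_j\ell_jf_j$ with $f_j\in R_d^3$. For a tuple $Z$ in $\mathbb P^2$ let
$$I_Z(d)=\{F\in R_d:F|_Z=0\},\qquad L_d(Z)=\Big\{f\in I_Z(d)^3:\sum_ly_lf_l=0\Big\}.$$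
For $X_0=\bigcup_j\{p_j\}\times Z_j$, vanishing of $f$ at $(p_j,q)$ means $f_j(q)=0$, and $\sum y_lf_l=\sum_j\ell_j\sum_ly_lf_{j,l}$. So
$$L_{i,d}(X_0)\cong\bigoplus_{j=0}^iL_d(Z_j).\tag{7}$$
So the problem moves to $\mathbb P^2$. As in Lemma 7 (it is the case $i=0$), $\dim L_d(Z)\ge n-2|Z|$, with the same rules for subtuples and larger tuples, and $\dim L_d(Z)$ is upper semicontinuous.

*Small cases.* For $d=1$: $L_1(\emptyset)=\{w\times y\}$, and $w\times y$ vanishes at $q$ iff $w$ is proportional to $q$. So $L_1(\{q\})$ is spanned by $q\times y$, and $L_1$ is $0$ for two distinct points. For $d=2$ ($n=8$) and four points with no three collinear, $I_Z(2)$ is spanned by two coprime conics, which have no linear syzygy, so $L_2(Z)=0$.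

**Proposition 8.** *For $d\ge1$, $m\ge0$ and a general $m$-tuple $Z\subset\mathbb P^2$: $\dim L_d(Z)=\max\{0,n-2m\}$.*

*Proof.*

**Step 1 (which $Z$ are needed).** It suffices to find $Z$ with $|Z|=n/2$ and $L_d(Z)=0$ if $d$ is even, and $Z$ with $|Z|=(n-1)/2$ and $\dim L_d(Z)=1$ if $d$ is odd. These are equality cases, so subtuples settle smaller $m$. For larger $m$: if $d$ is even, enlarge; if $d$ is odd, add a point where a generator of $L_d(Z)$ does not vanish, which gives $L_d=0$ with $(n+1)/2$ points, and then enlarge. Semicontinuity and the lower bound pass from one tuple to general ones.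

**Step 2 (a matrix whose minors cut out points).** Let $u_1,\dots,u_r\in\{1,2\}$ with $\sum u_k=d$. Let $A_k,B_k$ be products of $u_k$ linear forms, where all $2d$ linear forms are pairwise non-proportional and no three of the lines are concurrent. Consider the $r\times(r+1)$ matrix with $(k,k)$ entry $A_k$, $(k,k+1)$ entry $B_k$, and zeros elsewhere. Deleting column $l$ leaves an upper triangular block with diagonal $A_1,\dots,A_{l-1}$ and a lower triangular block with diagonal $B_l,\dots,B_r$, so the maximal minors are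
$$M_l=\prod_{k<l}A_k\prod_{k\ge l}B_k,\qquad1\le l\le r+1,$$
all of degree $d$. Let $\mathfrak a$ be the ideal they generate.

**Step 3 (the zero set).** At a point of $V(\mathfrak a)$, $M_{r+1}=\prod A_k$ and $M_1=\prod B_k$ vanish. As no three lines are concurrent, exactly one linear factor of one $A_k$ and exactly one linear factor of one $B_l$ vanish there. At the intersection of such two lines, $M_j$ vanishes iff $k<j$ or $j\le l$. This is true for all $j\in\{1,\dots,r+1\}$ iff $k\le l$ (take $j=k$ for "only if"). Different pairs of lines meet in different points. So $Z:=V(\mathfrak a)$ consists of exactly $\sum_{k\le l}u_ku_l$ points; it is finite and nonempty, and $\mathfrak a$ has grade $2$.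

**Step 4 ($\mathfrak a$ is the full ideal of $Z$).** The Hilbert–Burch theorem says: if the ideal of maximal minors of an $r\times(r+1)$ matrix over $R$ has grade $\ge2$, the matrix gives a free resolution of length $1$ of this ideal (Eisenbud, *Commutative Algebra*, Thm. 20.15). So
$$0\to\bigoplus_kR(-d-u_k)\to R(-d)^{r+1}\to\mathfrak a\to0$$
is exact. Hence $R/\mathfrak a$ has projective dimension $2$, so depth $1$ (Auslander–Buchsbaum), and it has dimension $1$. Its Hilbert polynomial is $T_t-(r+1)T_{t-d}+\sum_kT_{t-d-u_k}$. Use $T_{t-a}=T_t-\frac{a(2t+3)}2+\frac{a^2}2$: the coefficient of $T_t$ is $1-(r+1)+r=0$, that of $-\frac{2t+3}{2}$ is $-(r+1)d+\sum(d+u_k)=0$, and the constant is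
$$\tfrac12\Big(-(r+1)d^2+\sum_k(d+u_k)^2\Big)=\tfrac12\Big(d^2+\sum_ku_k^2\Big)=\sum_{k\le l}u_ku_l=|Z|.$$
So the scheme defined by $\mathfrak a$ has total length equal to its number of points; every local length is $1$ and the scheme is reduced. As depth $R/\mathfrak a=1>0$, $\mathfrak a$ is saturated. Hence $\mathfrak a=I_Z$, the full vanishing ideal.

**Step 5 (counting linear syzygies).** The $M_l$ span $I_Z(d)$, and they are linearly independent because their syzygy module is free with generators of degrees $u_k\ge1$. Write $f_l=\sum_mc_{l,m}M_m$. Then $\sum_ly_lf_l=0$ says that $\big(\sum_lc_{l,m}y_l\big)_m$ is a linear syzygy of the $M_m$, and $f$ and the syzygy determine each other. So $\dim L_d(Z)=\#\{k:u_k=1\}$.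

**Step 6 (choice of $u$).** For $d=2c$ take $u=(2,\dots,2)$: $|Z|=4\cdot\frac{c(c+1)}2=2c(c+1)=n/2$ and $L_d(Z)=0$. For $d=2c+1$ take $u=(1,2,\dots,2)$ with $c$ twos: $|Z|=\frac12\big((2c+1)^2+1+4c\big)=2c^2+4c+1=(n-1)/2$ and $\dim L_d(Z)=1$. $\square$

## 6. The parity obstruction and how the syzygy of a point set moves

**Where fibers alone fail.** Let general $Z_j$ have sizes $n_j$ with sum $N$. By (7) and Proposition 8, $\dim L_{i,d}(X_0)=\sum_j\max\{0,n-2n_j\}$, and we want $\max\{0,\sum_j(n-2n_j)\}$. These agree iff the numbers $n-2n_j$ do not take both signs. If $d$ is even, so is $n$, and suitable sizes exist. If $d$ is odd, let $v=\frac{n-1}2$; suitable sizes exist if $N\le(i+1)v$ or $N\ge(i+1)(v+1)$. In between, some $n_j\le v$ and some $n_j\ge v+1$, both signs occur, and no distribution works.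

The situation really arises: $N=15$, $(i,d)=(1,3)$ is critical ($10<15<20$) and in Case I ($15\ge T_4=15$). Here $n=15$, $v=7$, and we want $L_{1,3}=0$; every distribution on two fibers leaves dimension at least $1$. With $7$ points on each fiber, $L_{1,3}$ is spanned by $\ell_0s_0$ and $\ell_1s_1$, where $s_j$ spans $L_3(Z_j)$. Put the fifteenth point on a *third* fiber: $(p_*,q)$ imposes $c_0\ell_0(p_*)s_0(q)+c_1\ell_1(p_*)s_1(q)=0$ in $\Bbbk^3$. If $s_0(q)$ and $s_1(q)$ are linearly independent, one point kills both dimensions. So we must know that $s_Z(q)$ really changes direction with $Z$, even when the two sets share some points.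

**Lemma 9.** *Let $d$ be odd, $v=(n-1)/2$, $0\le2c\le v$. Let $\mathcal U\subset(\mathbb P^2)^v$ be the dense open set where $\dim L_d(Z)=1$, and for $Z\in\mathcal U$ let $s_Z$ span $L_d(Z)$. For general $C\in(\mathbb P^2)^c$, $Y,Y'\in(\mathbb P^2)^{v-c}$ and $q\in\mathbb P^2$, the tuples $C\cup Y$, $C\cup Y'$ lie in $\mathcal U$ and $s_{C\cup Y}(q),s_{C\cup Y'}(q)\in\Bbbk^3$ are linearly independent.*

*Example.* For $d=1$: $v=1$, $c=0$, $s_z=z\times y$, and $z\times q$, $z'\times q$ are independent iff $z,z',q$ are not collinear.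

*Proof.*

**Step 1 (algebraic dependence on $Z$).** $L_d(Z)$ is the kernel of a matrix depending algebraically on $Z$, of constant rank on $\mathcal U$. Near a given $Z$ a fixed minor of that size is nonzero, and Cramer's rule gives a spanning vector $s_Z$ with regular coefficients. Therefore:

- proportionality of $s_Z$ and $s_{Z'}$ over the field $\Bbbk(y_0,y_1,y_2)$, i.e. vanishing of all $s_{Z,l}s_{Z',m}-s_{Z,m}s_{Z',l}\in R_{2d}$, is a closed condition on $(Z,Z')\in\mathcal U\times\mathcal U$;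
- independence of $s_Z(q)$ and $s_{Z'}(q)$ is an open condition on $(Z,Z',q)$.

**Step 2 (if the lemma fails, all $s_Z$ are proportional).** Let $W$ be the set of $(C,Y,Y')$ with $C\cup Y,C\cup Y'\in\mathcal U$; it is dense open and irreducible. If the lemma fails, the open set of independent $(C,Y,Y',q)\in W\times\mathbb P^2$ is empty. So the minors above vanish at every $q$, and $s_{C\cup Y}$, $s_{C\cup Y'}$ are proportional for all $(C,Y,Y')\in W$. Since $L_d(Z)$ does not depend on the order of the points, any two members of $\mathcal U$ sharing $c$ points (as subtuples) have proportional $s$.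

For $(Z,Z')\in\mathcal U\times\mathcal U$ let $Z''$ consist of the first $c$ points of $Z'$ and the first $v-c$ points of $Z$. The map $(Z,Z')\mapsto Z''$ on $(\mathbb P^2)^v\times(\mathbb P^2)^v$ is a coordinate projection onto $(\mathbb P^2)^v$, so $Z''\in\mathcal U$ for general $(Z,Z')$. Now $Z''$ shares $v-c\ge c$ points with $Z$ and $c$ points with $Z'$. Hence $s_Z\sim s_{Z''}\sim s_{Z'}$ for general $(Z,Z')$, and by closedness for all $(Z,Z')\in\mathcal U\times\mathcal U$.

**Step 3 (symmetry forbids this).** For $f\in R_d^3$ write $f(a,b)=\sum_lf_l(a)b_l$, $a,b\in\Bbbk^3$. Then $\sum y_lf_l=0$ iff $f(a,a)=0$ for all $a$, and $f$ vanishes at $z$ iff $f(z,\cdot)=0$. Let $GL_3$ act by $(\gamma f)(a,b)=f(\gamma^{-1}a,\gamma^{-1}b)$. Then $L_d(\gamma Z)=\gamma L_d(Z)$, so $\gamma\,\mathcal U=\mathcal U$ and $\gamma s_Z$ spans $L_d(\gamma Z)$. Choose $Z\in\mathcal U$ and $q$ with representative $\hat q$ such that $s_Z(\hat q)\neq0$. The nonzero linear form $b\mapsto s_Z(\hat q,b)$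 defines a line $\lambda$, and $q\in\lambda$ because $s_Z(\hat q,\hat q)=0$. For $\gamma$ with $\gamma\hat q=\hat q$, the form $b\mapsto(\gamma s_Z)(\hat q,b)=s_Z(\hat q,\gamma^{-1}b)$ is nonzero and defines $\gamma\lambda$. Proportionality of $s_{\gamma Z}$ and $s_Z$ makes their values at $\hat q$ dependent, so $\gamma\lambda=\lambda$. But the stabilizer of $\hat q$ maps onto $GL(\Bbbk^3/\Bbbk\hat q)$, hence permutes the lines through $q$ transitively, and there is more than one such line. Contradiction. $\square$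

**Proposition 10.** *Let $i\ge0$, $d\ge1$, $N\ge1$, and suppose $d$ is even, or $d\ge3i$, or $N\ge iT_{d+1}$. Then for general $X$ with $|X|=N$, $\dim L_{i,d}(X)=\max\{0,(i+1)n-2N\}$.*

This covers every Case I situation.

*Proof.* By Lemma 7 and semicontinuity we need one tuple with "$\le$".

**Step 1 (what fibers settle).** By the discussion above, fibers suffice unless $d$ is odd and $(i+1)v<N<(i+1)(v+1)$. Assume this; then $i\ge1$.

**Step 2 (then $d\ge3i$).** If $d\le3i-1$, the hypothesis gives $N\ge iT_{d+1}$, and with $i\ge\frac{d+1}3$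
$$2N-(i+1)(d+1)^2\ge i(d+2)(d+3)-(i+1)(d+1)^2=i(3d+5)-(d+1)^2\ge\tfrac{(d+1)(3d+5)}3-(d+1)^2=\tfrac23(d+1)>0.$$
Since $(d+1)^2=n+1=2(v+1)$, this contradicts $N<(i+1)(v+1)$. So $d\ge3i$.

**Step 3 (the configuration).** Let $r_0=\lfloor\frac{i+1}2\rfloor\ge1$ and $c=r_0-1$. We have $v\ge\frac{9i^2+6i-1}2\ge7i$, the last because $9i^2-8i-1=(9i+1)(i-1)\ge0$. So $r_0\le v$ and $2c\le v$. Take general $q_0,\dots,q_{r_0-1}\in\mathbb P^2$ and $p_*\in\mathbb P^1\setminus\{p_0,\dots,p_i\}$. Pair the fibers as $\{2l,2l+1\}$, $0\le l<r_0$ (one fiber is left over if $i$ is even). For $0\le j\le i$ let $Z_j$ consist of all $q_l$ with $j\notin\{2l,2l+1\}$ together with further general points, chosen independently for each $j$, so that $|Z_j|=v$. Let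
$$X_0=\bigcup_j\{p_j\}\times Z_j\ \cup\ \{(p_*,q_l):0\le l<r_0\},\qquad|X_0|=(i+1)v+r_0.$$

**Step 4 (why Lemma 9 applies for all $l$ at once).** The parameters are the $q_l$ and the further points, i.e. a point of a product of copies of $\mathbb P^2$. For each $j$ the map to $Z_j\in(\mathbb P^2)^v$ is a coordinate projection. For each $l$, the sets $Z_{2l}$ and $Z_{2l+1}$ have in common exactly the $c$ parameters $q_{l'}$, $l'\ne l$, and neither involves $q_l$. So the map to (common points, rest of $Z_{2l}$, rest of $Z_{2l+1}$, $q_l$) is a coordinate projection onto $(\mathbb P^2)^c\times(\mathbb P^2)^{v-c}\times(\mathbb P^2)^{v-c}\times\mathbb P^2$. Preimages of dense open sets under coordinate projections are dense open. Hence for general parameters all $Z_j\in\mathcal U$ and the conclusion of Lemma 9 holds for every $l$.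

**Step 5 (computing $L_{i,d}(X_0)$).** Let $L_d(Z_j)=\Bbbk s_j$. An $f\in L_{i,d}(X_0)$ is $\sum_jc_j\ell_js_j$ with $\sum_jc_j\ell_j(p_*)s_j(q_l)=0$ for all $l$. Since $q_l\in Z_j$ for $j\notin\{2l,2l+1\}$, only two terms survive:
$$c_{2l}\,\ell_{2l}(p_*)\,s_{2l}(q_l)+c_{2l+1}\,\ell_{2l+1}(p_*)\,s_{2l+1}(q_l)=0.$$
By Lemma 9 and $\ell_j(p_*)\ne0$, $c_{2l}=c_{2l+1}=0$. So $\dim L_{i,d}(X_0)=i+1-2r_0\in\{0,1\}$, which equals $(i+1)n-2|X_0|$ because $n-2v=1$.

**Step 6 (all $N$ in the gap).** Write $N=(i+1)v+r$ with $0<r<i+1$; then $(i+1)n-2N=i+1-2r$. If $r\le r_0$, use a subtuple of $X_0$ (equality case of Lemma 7). If $r>r_0$, then $i+1-2r<0$ and we need $L=0$. If $\dim L_{i,d}(X_0)=1$, adding a point where a generator does not vanish gives $0$. So a tuple with at most $(i+1)v+r_0+1\le N$ points has $L=0$, and we enlarge it. $\square$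

## 7. Case II: why the fibers are linked, and the range $d\ge3i$

From (5), a Case II pair has $i\ge1$, $d\ge1$ and $(i-1)T_{d+1}<N<(i+1)T_d$. So $(i-1)(d+3)<(i+1)(d+1)$, i.e. $i\le d+1$. Direct computation gives
$$h=(d+2)(2id+3i+d),\qquad\kappa:=4iT_{d+1}-h=(d+2)(3i-d).\tag{8}$$

Now $K_{i,d}$ contains the forms $g_0,g_1$ of degree $i-1$ in $x$. If $X$ lies on the fibers over $p_0,\dots,p_i$, we can still split $f=\sum\ell_jf_j$, but the relation on the fiber over $p_j$ reads $\sum_kx_k(p_j)g_k(p_j,\cdot)+\ell_j(p_j)\sum_ly_lf_{j,l}=0$. The forms $g_k(p_j,\cdot)$ for the $i+1$ values of $j$ are not independent of each other, as $g_k$ has only $i$ coefficients. So the fibers do not decouple.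

The sensible first move is to force $g=0$ by taking $iT_{d+1}$ points. This settles one range.

**Proposition 11.** *Let $i\ge1$ and $d\ge3i$. For general $X$ with $|X|=N\le iT_{d+1}$, $\dim K_{i,d}(X)=h-4N\ge0$.*

*Proof.* Let $N_1=iT_{d+1}$. A general $N_1$-tuple has $I_{i-1,d+1}=0$, so $K_{i,d}=L_{i,d}$, and Proposition 10 gives dimension $\max\{0,(i+1)n-2N_1\}$. Here
$$(i+1)n-2N_1=(d+2)\big((i+1)d-i(d+3)\big)=(d+2)(d-3i)=-\kappa=h-4N_1\ge0.$$
So equality holds in Lemma 7 for one tuple with $N_1$ points, hence for its subtuples, hence for general tuples with $N\le N_1$. $\square$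

Case II has $N<iT_{d+1}$, so it is settled for $d\ge3i$.

For $d<3i$ the move fails at a definite place: $\kappa>0$, so $h-4N_1<0$. At $N_1$ points $K=0$ is no longer an equality in Lemma 7, and nothing follows for fewer points. The critical number of points is $h/4=iT_{d+1}-\kappa/4$, which is too few to kill $g$ completely.

## 8. A grid with holes

The way out is to kill $g$ only over most of the plane. A form in $\Bbbk[x]_{i-1}$ with $i$ zeros is zero. So take a set $\Gamma$ of $T_{d+1}$ points in $\mathbb P^2$ and the grid $\{p_0,\dots,p_i\}\times\Gamma$, and delete from it one point over most $q\in\Gamma$ and two points over a few. Over a $q$ with one hole, at $p_j$ say, $g$ still vanishes on the whole line $\mathbb P^1\times\{q\}$, so $\sum_ly_lf_l$ vanishes at the hole. This is a condition on $f_j$ alone, and the fibers decouple.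

**The configuration.** Let $i\ge1$, $d\ge1$, $0\le a\le T_{d+1}$, $m=T_{d+1}-a$. Let $\Gamma\subset\mathbb P^2$ be a general set of $T_{d+1}$ labelled points. To each label $q$ assign a hole set $\omega(q)\subset\{0,\dots,i\}$, with $|\omega(q)|=2$ for exactly $a$ labels and $|\omega(q)|=1$ for the other $m$. Let
$$X=\{(p_j,q):q\in\Gamma,\ j\notin\omega(q)\},\qquad|X|=a(i-1)+mi=iT_{d+1}-a.$$
The two-element sets $\omega(q)$ are the edges of a loopless multigraph on $\{0,\dots,i\}$; let $e_j$ be its degrees. Let $O_j=\{q:\omega(q)=\{j\}\}$, $o_j=|O_j|$, $Z_j=\{q:j\notin\omega(q)\}$ and $n_j=|Z_j|=T_{d+1}-e_j-o_j$. Put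
$$w_j=3e_j+2o_j,\qquad\tau=3(d+2).$$

**Proposition 12.** *For general $\Gamma$ and $N=|X|=iT_{d+1}-a$,*
$$\dim K_{i,d}(X)\le\sum_{j=0}^i\max\{0,w_j-\tau\},\qquad\sum_{j=0}^i(w_j-\tau)=4a-\kappa=h-4N.$$
*In particular $\dim K_{i,d}(X)\le h-4N$ if all $w_j\ge\tau$, and $K_{i,d}(X)=0$ if all $w_j\le\tau$.*

*Example.* $(i,d)=(1,1)$: $h=18$, $\kappa=6$, $\tau=9$, $T_2=6$. Take $a=1$, so $N=5$: one label with holes in both fibers, $e=(1,1)$, and $o=(3,2)$, so $w=(9,7)$ and $K_{1,1}(X)=0$. By hand: $Z_0=O_1$ has two points, $Z_1=O_0$ has three. On $Z_1$ no linear form vanishes, so $f_1=0$. On $Z_0$ one linear form $\ell$ does, so $f_0=\ell\,\mathbf u$, and $\ell\cdot(\mathbf u\cdot y)$ must vanish at the three points of $O_0$, which are not on $\ell$ and not collinear; so $\mathbf u=0$. Then $f=0$, so $x_0g_0+x_1g_1=0$ with $g_k\in R_2$, and $g=0$.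

*Proof.*

**Step 1 ($f$ determines $g$).** General $\Gamma$ lies on no curve of degree $d+1$: each newly chosen point, taken outside the zero locus of a surviving form, lowers $\dim R_{d+1}=T_{d+1}$ by one. Let $(g,f)\in K_{i,d}(X)$ and $f=\sum\ell_jf_j$, so $f_j\in I_{Z_j}(d)^3$. If $f=0$, then $g=(x_1c,-x_0c)$ with $c\in S_{i-2,d+1}$, and $c$ vanishes on $X$ because $x_0,x_1$ have no common zero. For $q\in\Gamma$, $c(\cdot,q)\in\Bbbk[x]_{i-2}$ vanishes at $\ge i-1$ points, so it is $0$. Hence the coefficients of $c$ in $R_{d+1}$ vanish on $\Gamma$, so $c=0$. (For $i=1$, $c=0$ anyway.) So $(g,f)\mapsto(f_j)_j$ is injective.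

**Step 2 (decoupled conditions on the $f_j$).** If $q\in O_j$, then $g_0(\cdot,q),g_1(\cdot,q)\in\Bbbk[x]_{i-1}$ vanish at the $i$ points $p_{j'}$, $j'\ne j$, hence are $0$. So $\sum_ly_lf_l=-\sum_kx_kg_k$ vanishes at $(p_j,q)$. There $f_l$ has value $\ell_j(p_j)f_{j,l}(q)$, so $\sum_ly_l(q)f_{j,l}(q)=0$. Therefore $\dim K_{i,d}(X)\le\sum_j\dim\ker\theta_j$ with
$$\theta_j:I_{Z_j}(d)^3\to\Bbbk^{O_j},\qquad f_j\mapsto\Big(\sum_ly_l(q)f_{j,l}(q)\Big)_{q\in O_j}.$$

**Step 3 (the rank of $\theta_j$).** For general $Z_j$, $b_j:=\dim I_{Z_j}(d)=\max\{0,T_d-n_j\}$. By Proposition 8 the image $U_j=R_1I_{Z_j}(d)$ of $f\mapsto\sum_ly_lf_l$ on $I_{Z_j}(d)^3$ has dimension $3b_j-\max\{0,n-2n_j\}$. The points of $O_j$ are disjoint from those of $Z_j$ and independent of them. Fix a general $Z_j$ and choose the points of $O_j$ one after another, outside the zero locus of a nonzero element of the remaining subspace of $U_j$ while there is one. This gives $\operatorname{rk}\theta_j=\min\{o_j,\dim U_j\}$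 for some $\Gamma$, i.e.
$$\dim\ker\theta_j=\max\{3b_j-o_j,\ 0,\ n-2n_j\}.$$
Now $\ker\theta_j$ is the solution space of linear equations on $R_d^3$ with coefficients polynomial in the coordinates of $\Gamma$, so its dimension is upper semicontinuous, and "$\le$" holds for general $\Gamma$. The finitely many $j$ can be treated simultaneously.

**Step 4 (rewriting the bound).** Since $T_{d+1}-T_d=d+2$, we have $T_d-n_j=e_j+o_j-(d+2)$. So $3(T_d-n_j)-o_j=w_j-\tau$, and $n-2n_j=2(e_j+o_j)-\tau\le w_j-\tau$ (as $n-2T_{d+1}=-\tau$). If $n_j\le T_d$, the bound is $\max\{0,w_j-\tau\}$. If $n_j>T_d$, then $\ker\theta_j=0$ as its source is $0$, and $w_j\le3(e_j+o_j)<\tau$, so the bound is again $\max\{0,w_j-\tau\}$.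

**Step 5 (the sum).** $\sum e_j=2a$ and $\sum o_j=m=T_{d+1}-a$ give
$$\sum_j(w_j-\tau)=6a+2m-(i+1)\tau=4a+2T_{d+1}-3(i+1)(d+2)=4a+(d+2)(d-3i)=4a-\kappa,$$
and $4a-\kappa=4(iT_{d+1}-N)-4iT_{d+1}+h=h-4N$. $\square$

## 9. Balancing the weights

**Proposition 13.** *Let $i\ge1$, $d\ge1$, $i-1\le d\le3i-1$ and $(i,d)\ne(1,2)$. Then for every $N\ge1$ and general $X$ with $|X|=N$, $\dim K_{i,d}(X)=\max\{0,h-4N\}$.*

*Proof.*

**Step 1 (two values of $N$).** By Lemma 7 and semicontinuity it suffices to find a tuple with $\dim K_{i,d}\le h-4N$ for $N=\lfloor h/4\rfloor$ and one with $K_{i,d}=0$ for $N=\lceil h/4\rceil$: smaller $N$ by subtuples, larger $N$ by enlarging. With $a=iT_{d+1}-N$ these are $a_-:=\lceil\kappa/4\rceil$ and $a_+:=\lfloor\kappa/4\rfloor$. Since $3i-d\le2d+3$, $0\le\kappa/4\le\frac{(d+2)(2d+3)}4<\frac{(d+2)(2d+6)}4=T_{d+1}$, so $0\le a\le T_{d+1}$ in both cases. By Proposition 12 we need hole sets with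

- all $w_j\ge\tau$ when $a=a_-$;
- all $w_j\le\tau$ when $a=a_+$.

Let $\sigma=4a-\kappa$, so $\sigma\in\{0,1,2,3\}$ for $a_-$ and $\sigma\in\{0,-1,-2,-3\}$ for $a_+$. Let $r=i+1$ be the number of fibers.

**Step 2 (a sufficient condition on degrees).** *Suppose there are integers $e_0,\dots,e_i\ge0$ with $\sum e_j=2a$, $\max e_j\le\min\{a,d+2\}$, and such that the number $t$ of $j$ with $e_j\not\equiv d\pmod2$ is at most $|\sigma|$. Then suitable hole sets exist.*

A loopless multigraph with these degrees exists: list the $2a$ half-edges in consecutive blocks, one block of length $e_j$ per vertex, and join position $k$ to position $k+a$ for $1\le k\le a$. Blocks have length $\le a$, so no loop arises. Next, $\tau-3e_j\ge0$ because $e_j\le d+2$, and $\tau-3e_j\equiv d-e_j\pmod2$. By Step 5 of the last proof, $2m=r\tau-6a+\sigma$.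

For $a_-$: $\sum_j\lceil\frac{\tau-3e_j}2\rceil=\frac{r\tau-6a+t}2\le m$, because $t\le\sigma$. Choose integers $o_j\ge\lceil\frac{\tau-3e_j}2\rceil$ with sum $m$; then $w_j\ge\tau$. For $a_+$: $\sum_j\lfloor\frac{\tau-3e_j}2\rfloor=\frac{r\tau-6a-t}2\ge m\ge0$, because $t\le-\sigma$. Choose $0\le o_j\le\lfloor\frac{\tau-3e_j}2\rfloor$ with sum $m$; then $w_j\le\tau$. Finally give the $a$ edges to $a$ labels and single holes to the others, $o_j$ of them at $j$.

We shall use: $2\lceil a/3\rceil\le a$ for every integer $a\ge2$ (check $a=2,3$; for $a\ge4$, $2\cdot\frac{a+2}3\le a$). Also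
$$2r(d+2)-\kappa=(d+2)(2i+2-3i+d)=(d+2)(d+2-i)\ge d+2,\tag{9}$$
because $i\le d+1$.

**Step 3 ($d$ even, $i\ge2$).** $\kappa$ is even, so $\sigma$ is even, and $\kappa\ge d+2\ge4$. We have $a\ge2$: otherwise $\kappa\le7$, so $\kappa\in\{4,6\}$, and $d+2\ge4$ is an even divisor of $\kappa$. Either $d=2$ and $3i-d=1$, so $i=1$; or $d=4$ and $3i=5$. Both are excluded. Take $e_j=2c_j$ with $\sum c_j=a$ and $c_j\in\{\lfloor a/r\rfloor,\lceil a/r\rceil\}$. Then $t=0$, and $\max e_j\le2\lceil a/3\rceil\le a$ as $r\ge3$, $a\ge2$. Since $\frac{d+2}2$ is an integer, $\max e_j\le d+2$ holds as soon as $2a\le r(d+2)$. As $\sigma\le2$, $4a\le\kappa+2\le2r(d+2)$ by (9).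

**Step 4 ($d$ odd, $i=1$).** Then $d=1$, $\kappa=6$, $d+2=3$. For $a_-=2$, $\sigma=2$: degrees $(2,2)$, $t=2$. For $a_+=1$, $\sigma=-2$: degrees $(1,1)$, $t=0$.

**Step 5 ($d$ odd, $i\ge2$: the degrees).** Now $\sigma\equiv\kappa\equiv3i-d\equiv r\pmod2$. Let $t_0\in\{0,1\}$, $t_0\equiv r$; then $t_0\le|\sigma|$. Let $e_j=\varepsilon_j+2c_j$ with $\varepsilon_j=0$ for $t_0$ vertices and $\varepsilon_j=1$ for the others, $\sum c_j=A:=a-\frac{r-t_0}2$, and $c_j\in\{\lfloor A/r\rfloor,\lceil A/r\rceil\}$, where the vertex with $\varepsilon_j=0$ (if any) receives $\lceil A/r\rceil$. Then $\sum e_j=2a$ and $t=t_0$. Three things must be checked.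

*$A\ge0$.* Put $\eta=3i-d\in[1,2i+1]$. Then $\kappa=(3i+2-\eta)\eta$ is concave in $\eta$, so it is at least the minimum of its end values $3i+1$ and $(i+1)(2i+1)$, which is $3i+1$. Hence $a\ge\lfloor\frac{3i+1}4\rfloor\ge\lfloor\frac{i+1}2\rfloor=\frac{r-t_0}2$.

*$e_j\le d+2$.* It suffices that $\lceil A/r\rceil\le\frac{d+1}2$. As $\frac{d+1}2$ is an integer, this says $2A\le r(d+1)$, i.e. $2a+t_0\le r(d+2)$, i.e. $\sigma+2t_0\le2r(d+2)-\kappa$, which by (9) is $(d+2)(d+2-i)\ge d+2$. If $\sigma\le0$: $2t_0\le2\le d+2$. Let $\sigma>0$. If $t_0=0$, $\sigma$ is even and $\sigma\le2<d+2$. If $t_0=1$, $\sigma+2\le5$, which is fine for $d\ge3$; for $d=1$ we have $i=2$, $\kappa=15$, $a_-=4$, $\sigma=1$, and $3\le3$.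

*$\max e_j\le a$.* If $t_0=0$, then $r$ is even and $\ge4$, so $a\ge A+2$ and $\max e_j\le1+2\lceil A/4\rceil\le A+2$ (clear for $A=0$; for $A\ge1$, $1+2\lceil A/4\rceil\le1+\frac{A+3}2\le A+2$). If $t_0=1$, then $r$ is odd and $\ge3$, so $a\ge A+1$. For $A=0$ the maximum is $1$. For $A=1$ it is $2$, because only the vertex with $\varepsilon_j=0$ has $c_j=1$. For $A\ge2$ it is at most $1+2\lceil A/3\rceil\le1+A$.

**Step 6 (no case is missing).** Since $d\le3i-1$, the only pair with $d$ even and $i=1$ is $(1,2)$, which was excluded. $\square$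

**Why $(1,2)$ is different.** There $\kappa=4$, so $a_-=a_+=1$, $\sigma=0$ and $m=9$. We would need $w_0=w_1=\tau=12$. But with two fibers a loopless edge gives $e=(1,1)$, and $w_j=3+2o_j$ is odd. The best that Proposition 12 can give is $w=(11,13)$ and $\dim K\le1$, while we want $0$. The next section closes this case by other means.

## 10. Nine points on a plane cubic

**Proposition 14.** *For every $N\ge1$ and general $X$ with $|X|=N$, $\dim K_{1,2}(X)=\max\{0,36-4N\}$.*

*Proof.* Here $h=36$ by (8), so by Lemma 7 and semicontinuity we need only one $9$-tuple with $K_{1,2}=0$.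

**Step 1 (the curve and the points).** Let $E=V(G)\subset\mathbb P^2$ be a smooth cubic in Weierstrass form, with group law having the flex at infinity as origin. Smooth examples in coordinates $x,y,z$ of $\mathbb P^2$: $y^2z+yz^2=x^3$ if $\operatorname{char}\Bbbk\ne3$, and $y^2z=x^3-xz^2$ if $\operatorname{char}\Bbbk=3$. We use the textbook fact that the intersection divisor of $E$ with any plane curve not containing $E$ sums to $0$ in $E$. Take general points of $E$: sets $Z_0,Z_1$ with $|Z_0|=|Z_1|=4$, and a point $q$. Put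
$$\zeta_k=\sum_{z\in Z_k}z\in E,\qquad\xi_k=-\zeta_k-q\in E\qquad(k=0,1).$$
For a general choice the following hold, each being a nonempty open condition on the irreducible variety $E^9$: the nine points are distinct; no three points of $Z_k$ are collinear; $\xi_k\notin Z_k\cup\{q\}$; $\zeta_0\ne\zeta_1$; $\zeta_0+\zeta_1+q\neq0$. The last condition implies that *every cubic form vanishing at the nine points is a multiple of $G$*: otherwise its intersection divisor with $E$, of degree $9$, would be exactly the nine points, whose sum is not $0$. Let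
$$X=\{p_0\}\times Z_0\ \cup\ \{p_1\}\times Z_1\ \cup\ \{(p_*,q)\}$$
with $p_0,p_1,p_*$ distinct, and let $\ell_0,\ell_1\in\Bbbk[x]_1$ with $\ell_0(p_1)=\ell_1(p_0)=0$ and $\ell_0(p_*)=\ell_1(p_*)=1$ (for a fixed representative of $p_*$). Fix also a representative of $q$.

**Step 2 (what an element of $K_{1,2}(X)$ gives).** Let $(g,f)\in K_{1,2}(X)$ and $f=\ell_0f_0+\ell_1f_1$. Then $f_k\in I_{Z_k}(2)^3$ and $f_0(q)+f_1(q)=0$. The $g_k\in R_3$ are cubics vanishing at the nine points, so they are multiples of $G$. Comparing coefficients of $\ell_0,\ell_1$ in $\sum_ly_lf_l=-\sum_kx_kg_k$,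
$$\sum_ly_lf_{0,l}=\lambda G,\qquad\sum_ly_lf_{1,l}=\mu G\qquad(\lambda,\mu\in\Bbbk).$$

**Step 3 (two pencils of conics).** Four points, no three collinear, impose independent conditions on conics (two lines can contain three of the points and miss the fourth), so $\dim I_{Z_k}(2)=2$. The pencil has no common component: otherwise it would be a fixed line times the lines through one point, and the fixed line would contain three points of $Z_k$. So by Bézout its base locus is exactly $Z_k$. As $q\notin Z_k$, we can write $I_{Z_0}(2)=\langle a,a'\rangle$ with $a(q)=0$, $a'(q)=1$, and $I_{Z_1}(2)=\langle b,b'\rangle$ with $b(q)=0$, $b'(q)=-1$; here $a,a'$ are coprime, and so are $b,b'$. Write $f_0=a\mathbf u+a'\mathbf u'$ and $f_1=b\mathbf v+b'\mathbf v'$ with constant vectors. Then $f_0(q)+f_1(q)=\mathbf u'-\mathbf v'=0$. Put $\mathbf w=\mathbf u'=\mathbf v'$, and let $\mathbf u\cdot y=\sum_lu_ly_l$ etc. be the corresponding linear forms. We obtain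
$$a\,(\mathbf u\cdot y)+a'\,(\mathbf w\cdot y)=\lambda G,\qquad b\,(\mathbf v\cdot y)+b'\,(\mathbf w\cdot y)=\mu G.\tag{10}$$
The point is that the *same* linear form $\nu:=\mathbf w\cdot y$ occurs in both identities.

**Step 4 ($\lambda=0$ or $\mu=0$).** If $\lambda=0$, coprimality of the conics $a,a'$ gives $\mathbf u=\mathbf w=0$. Then $b\,(\mathbf v\cdot y)=\mu G$, and irreducibility of $G$ gives $\mathbf v=0$. The case $\mu=0$ is symmetric. So $f=0$, hence $\sum x_kg_k=0$ with $g_k\in R_3$, and $g=0$.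

**Step 5 ($\lambda\mu\ne0$ is impossible).** Here $\nu\ne0$, as otherwise $G$ would be reducible. Evaluate the first identity of (10) at $q$: $a(q)=G(q)=0$ and $a'(q)=1$, so $\nu(q)=0$. The conic $a$ meets $E$ in a divisor of degree $6$ containing $Z_0$ and $q$, and summing to $0$; the sixth point is $\xi_0$. Since $\xi_0\notin Z_0$ and the base locus of the pencil is $Z_0$, $a(\xi_0)=0\neq a'(\xi_0)$; so (10) at $\xi_0$ gives $\nu(\xi_0)=0$. As $\xi_0\ne q$, $\nu$ is the line through $q$ and $\xi_0$, and its third point on $E$ is $-q-\xi_0=\zeta_0$. In the same way, from the second identity, $\nu$ meets $E$ in $q+\xi_1+\zeta_1$. Comparing the two divisors, $\zeta_1\in\{\xi_0,\zeta_0\}$. That is, $\zeta_0+\zeta_1+q=0$ or $\zeta_1=\zeta_0$, a contradiction.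

So $K_{1,2}(X)=0$. $\square$

## 11. Proof of Theorem 1

Let $N\ge2$ and let $(i,d)$ be critical for $N$; then $d\ge1$. In Case I, $N\ge iT_{d+1}$, and Proposition 10 provides an $N$-tuple with $\dim L_{i,d}\le\max\{0,(i+1)n-2N\}$. In Case II, $i\ge1$, $d\ge1$ and $d\ge i-1$ by Section 7. If $d\ge3i$, use Proposition 11 (recall $N<iT_{d+1}$). If $i-1\le d\le3i-1$ and $(i,d)\ne(1,2)$, use Proposition 13. If $(i,d)=(1,2)$, use Proposition 14. In each case there is an $N$-tuple with $\dim K_{i,d}\le\max\{0,h-4N\}$. Proposition 6 gives Theorem 1. $\blacksquare$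

## 12. The exact range in which $K_{i,d}$ has the expected dimension for all $N$

**Theorem 2.** *Let $i\ge1$, $d\ge0$, $h=3(i+1)T_d+(i-1)T_{d+1}$. Then "$\dim K_{i,d}(X)=\max\{0,h-4N\}$ for general $X$ with $|X|=N$" holds for **all** $N\ge1$ if and only if $i-2\le d\le3i$.*

*Proof.*

**Step 1 (the "if" part).** By Lemma 7, $\dim K_{i,d}(X)\ge\max\{0,h-4N\}$ always. By Lemma 7 and semicontinuity it suffices to have equality for one tuple with $N=\lfloor h/4\rfloor$ and one with $N=\lceil h/4\rceil$. The pairs with $i-2\le d\le3i$ are of four kinds.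

- $i-1\le d\le3i-1$, $d\ge1$: Propositions 13 and 14.
- $d=3i$: then $\kappa=0$, $h=4iT_{d+1}$, and Proposition 11 gives $K_{i,d}=0$ for general $X$ with $N=h/4$.
- $d=i-2$ (so $i\ge2$): here $(i+1)T_d=(i-1)T_{d+1}=\frac{(i-1)i(i+1)}2$, and $h$ is four times this number. For general $X$ with $h/4$ points, $I_{i,d}=0=I_{i-2,d+1}$. If $(g,f)\in K_{i,d}(X)$, then $f=0$ and $g=(x_1c,-x_0c)$ with $c\in I_{i-2,d+1}=0$. So $K_{i,d}(X)=0$.
- $(i,d)=(1,0)$: $h=6$. For $N=1$ we have $C_{0,0}=0$, so by Lemma 5 the map $I_{0,1}^2\oplus I_{1,0}^3\to I_{1,1}$ is onto, and $\dim K=4+3-5=2=h-4$. For $N=2$ and general $X$, $I_{1,0}=0$; so $f=0$, and $g=(x_1c,-x_0c)$ with $c\in S_{-1,1}=0$. So $K=0$.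

**Step 2 (the "only if" part, $d>3i$).** Let $N=iT_{d+1}+1$. For every $X$, since $L_{i,d}(X)$ embeds in $K_{i,d}(X)$ as the elements with $g=0$,
$$\dim K_{i,d}(X)\ge\dim L_{i,d}(X)\ge(i+1)n-2N=(d+2)(d-3i)-2\ge d>0,$$
while $h-4N=-\kappa-4=(d+2)(d-3i)-4$ is smaller.

**Step 3 (the "only if" part, $d<i-2$).** Let $N=(i+1)T_d+1$. For $c\in I_{i-2,d+1}$ the element $(x_1c,-x_0c,0,0,0)$ lies in $K_{i,d}(X)$. Since $(i-1)T_{d+1}-(i+1)T_d=(d+2)(i-d-2)$,
$$\dim K_{i,d}(X)\ge(i-1)T_{d+1}-N=(d+2)(i-d-2)-1>0,$$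
while $h-4N=(i-1)T_{d+1}-(i+1)T_d-4=(d+2)(i-d-2)-4$ is smaller.

In Steps 2 and 3, $\dim K_{i,d}(X)>\max\{0,h-4N\}$ for every $X$ with the given number of points. $\blacksquare$
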